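# Ergodicity of $z\mapsto |z|(z/|z|)^2+1$ through coupled backward walks

## Two walkers taking random square roots

Put a walker at a point $w$ of the plane. To take a step, the walker looks at its position from the point $1$ and writes $w-1=\rho e^{i\psi}$ with $\psi\in[0,2\pi)$. It then halves the angle, keeps the length, and tosses a fair coin for the sign: the next position is $+\rho e^{i\psi/2}$ or $-\rho e^{i\psi/2}$. From $w=1$ it moves to $0$. For instance, from $1+4i$ it moves to $\pm 4e^{i\pi/4}=\pm 2\sqrt2\,(1+i)$, and from $0$ it moves to $\pm i$. The distance to $1$ before a step is the distance to $0$ after it: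
$$|w_{n+1}|=|w_n-1| .$$

Now add a twin, starting at some other point $w'$. The twin tosses no coin. It watches which square root the first walker takes, and takes its own square root so that the angle between the two walkers, measured along the shorter arc as seen from $1$, is also halved. Take $w=1+e^{i\pi/6}$ and $w'=1+e^{-i\pi/6}=1+e^{11\pi i/6}$, at distance $2\sin(\pi/6)=1$. If the walker goes to $e^{i\pi/12}$, the twin has the choice between $e^{11\pi i/12}$ and $-e^{11\pi i/12}=e^{-i\pi/12}$. It takes the second, and the new distance is $2\sin(\pi/12)\approx 0.52$. The first choice would have given $2\sin(5\pi/12)\approx1.93$.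

We shall prove two things about this pair. The distance between walker and twin never increases, and for almost every $w$ and almost every sequence of coins it tends to $0$, wherever the twin starts.

Here is what the pair is for. Let
$$G(z)=|z|\,(z/|z|)^2+1,\qquad G(0)=1 .$$
The points $\pm\rho e^{i\psi/2}$ are exactly the solutions $z$ of $G(z)=w$, so the walker moves along a random backward orbit of $G$. If $A$ is a set with $G^{-1}(A)=A$, a walker that starts in $A$ stays in $A$ forever, and one that starts outside stays outside. If $A$ and its complement both had positive measure, we could start the walker in $A$ and the twin outside. They would come together while remaining on opposite sides, and this will be contradictory once we know how to handle a set $A$ that is merely measurable.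

The problem comes from R. Bamon, J. Kiwi, J. Rivera, "Wild Lorenz like attractors", arXiv:math/0508045 (2005). For $\lambda\in(0,1)$ consider $F_\lambda(z)=(1-\lambda+\lambda|z|)(z/|z|)^2+1$ on $\mathbb C\setminus\{0\}$. As $\lambda\to1$ these maps converge in the $C^\infty$ topology to $G$, which preserves Lebesgue measure. Is $G$ ergodic with respect to Lebesgue measure? The answer is yes.

## Ergodic, conservative, exact: definitions and statements

Let $m$ be Lebesgue measure on $\mathbb C$. A Borel set is co-null if its complement is null. Let $T:\mathbb C\to\mathbb C$ be a Borel map preserving $m$, that is, $m(T^{-1}A)=m(A)$ for every Borel $A$. Since $m(\mathbb C)=\infty$, some facts familiar for probability measures must be treated with care.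

**Definition (ergodic).** $T$ is ergodic if every Borel $A$ with $T^{-1}A=A$ is null or co-null.

**Definition (conservative).** $T$ is conservative if every Borel $E$ such that $E,T^{-1}E,T^{-2}E,\dots$ are disjoint is null. In finite measure this is automatic. In infinite measure it is not: for the translation $z\mapsto z+1$, the strip $\{0\le\operatorname{Re}z<1\}$ has infinite measure and disjoint preimages.

**Definition (exact).** $T$ is exact if every Borel $A$, for which there are Borel sets $A_n$ $(n\ge 1)$ with $m(A\,\triangle\,T^{-n}A_n)=0$ for each $n\ge1$, is null or co-null.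

Taking $A_n=A$ shows that exact maps are ergodic. Two examples on the circle $\mathbb R/\mathbb Z$ show what exactness adds. For $x\mapsto 2x$, a set of the form $T^{-n}A_n$ is $2^{-n}$-periodic, so the Fourier coefficients $\widehat{1_A}(k)$ vanish unless $2^n\mid k$. If this holds for all $n$, only $k=0$ survives and $1_A$ is a.e. constant, so the doubling map is exact. An irrational rotation $T$ is ergodic but not exact, because it is invertible and $A=T^{-n}(T^nA)$ for every $A$.

For $d\in\mathbb Z\setminus\{0\}$, $|a|=1$, $c\in\mathbb C$ put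
$$G_{d,a,c}(z)=a|z|\,(z/|z|)^d+c\quad(z\ne0),\qquad G_{d,a,c}(0)=c ,$$
so that our map is $G_{2,1,1}$. Each $G_{d,a,c}$ preserves $m$. For $|d|=1$ these are isometries, for $|d|\ge2$, $c\neq0$ we prove it below, and $G_{d,a,0}$ is $G_{d,a,1}$ followed by a translation.

**Theorem A.** If $A\subset\mathbb C$ is Borel and $G_{2,1,1}^{-1}(A)=A$, then $m(A)=0$ or $m(\mathbb C\setminus A)=0$.

**Theorem B.** $G_{d,a,c}$ is ergodic for $m$ if and only if $|d|\ge2$ and $c\ne0$. In that case it is also conservative and exact.

## Members of the family with visible invariant sets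

The "only if" half of Theorem B is the part one can see by hand. In each case below, the invariant set is neither null nor co-null.

If $c=0$, then $|G_{d,a,0}(z)|=|z|$, so $\{|z|<1\}$ is invariant.

If $d=1$ and $c\neq0$, the map is $z\mapsto az+c$. For $a\ne1$ this is a rotation about its fixed point $c/(1-a)$, and discs about that point are invariant. For $a=1$ it is the translation by $c$. Since $\operatorname{Im}(\bar c(z+c))=\operatorname{Im}(\bar cz)$, the half-plane $\{\operatorname{Im}(\bar cz)>0\}$ is invariant.

If $d=-1$, then $|z|(z/|z|)^{-1}=\bar z$ and the map $a\bar z+c$ is a reflection or a glide reflection. It preserves the distance to its axis, so the set of points at distance $<1$ from the axis is invariant.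

For $|d|\ge2$ and $c\ne0$ we normalize $c$. We compute
$$\frac{G_{d,a,c}(cy)}{c}=a\,\frac{|c|}{c}\Big(\frac{c}{|c|}\Big)^{d}|y|\Big(\frac{y}{|y|}\Big)^{d}+1=a'|y|\Big(\frac y{|y|}\Big)^d+1,\qquad a'=a\Big(\frac{c}{|c|}\Big)^{d-1},\quad |a'|=1 .$$
The conjugacy $y\mapsto cy$ multiplies $m$ by the constant $|c|^2$, so measure preservation, ergodicity, conservativity and exactness all pass from one side to the other. **From now on**
$$G(z)=a|z|(z/|z|)^d+1,\qquad G(0)=1,\qquad |a|=1,\qquad D:=|d|\ge2 .$$
A listener who prefers the original question can read $d=D=2$, $a=1$ throughout.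

One null set deserves a look. For $d=2$, $a=1$ and real $x$ we have $G(x)=|x|+1$, so the real line is mapped into itself and every real orbit marches off to infinity. The real line will be the only obstruction to the argument.

## Inverse branches, the averaging operator, and the skew product

The purpose of this section is to turn "random backward orbit" into a measure-preserving system.

For $w\neq1$ let $\psi(w)=\arg(\bar a(w-1))\in[0,2\pi)$, so that $w=1+a|w-1|e^{i\psi(w)}$. For $j\in\{0,\dots,D-1\}$ put
$$g_j(w)=|w-1|\,e^{i(\psi(w)+2\pi j)/d},\qquad g_j(1)=0 .$$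
These maps are Borel. A point $z\ne 0$ satisfies $G(z)=w$ exactly when $|z|=|w-1|$ and $(z/|z|)^d=e^{i\psi(w)}$, so $g_0(w),\dots,g_{D-1}(w)$ are all the preimages of $w$; for $w=1$ the only preimage is $0$. Thus $G\circ g_j=\mathrm{id}$ and $|g_j(w)|=|w-1|$. Define
$$Pf=\frac1D\sum_{j=0}^{D-1}f\circ g_j .$$

**Step: $P$ preserves integrals.** In polar coordinates about $1$, with $w=1+are^{i\phi}$ and hence $\psi(w)=\phi$, we get for Borel $f\ge0$
$$\sum_j\int f\circ g_j\,dm=\int_0^\infty\sum_j\int_0^{2\pi}f\big(re^{i(\phi+2\pi j)/d}\big)\,d\phi\,r\,dr=\int_0^\infty\int_0^{2\pi D}f\big(re^{i\phi/d}\big)\,d\phi\,r\,dr=D\int f\,dm ,$$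
where the last equality substitutes $\theta=\phi/D$ (and replaces $\theta$ by $-\theta$ if $d<0$). That is,
$$\int Pf\,dm=\int f\,dm. \tag{1}$$
Since $P(f\circ G)=f$, this gives $\int f\circ G\,dm=\int P(f\circ G)\,dm=\int f\,dm$, so $G$ preserves $m$. Taking $f=1_N$ we get $\sum_jm(g_j^{-1}N)=D\,m(N)$, so $g_j^{-1}N$ is null whenever $N$ is null.

**Step: the coin tosses become part of the space.** Let $\Omega=\{0,\dots,D-1\}^{\{0,1,2,\dots\}}$ with the uniform Bernoulli measure $\nu$ and the shift $\sigma$. Put
$$X=\mathbb C\times\Omega,\qquad \mu=m\times\nu,\qquad S(w,\omega)=(g_{\omega_0}(w),\sigma\omega).$$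
For Borel $H\ge0$, the independence of $\omega_0$ and $\sigma\omega$ together with (1) gives
$$\int H\circ S\,d\mu=\frac1D\sum_j\iint H(g_j(w),\omega)\,d\nu(\omega)\,dm(w)=\int H\,d\mu ,$$
so $S$ preserves $\mu$. Let $w_n=w_n(w,\omega)$ be the first coordinate of $S^n(w,\omega)$. For all $n\ge0$,
$$G(w_{n+1})=w_n,\qquad |w_{n+1}|=|w_n-1| . \tag{2}$$
In particular $G^n(w_n)=w$. For fixed $w$, under $\nu$, the sequence $(w_n)$ is a Markov chain with transition operator $P$ started at $w$; in particular $P^nf(w)=\int f(w_n(w,\omega))\,d\nu(\omega)$.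

## Pairing the branches along the shorter arc

We now build the twin. The gain in one step is made quantitative by the following inequality.

**Lemma 1.** For $w,w'\in\mathbb C$ there is a permutation $\beta_{w,w'}$ of $\{0,\dots,D-1\}$, depending on $(w,w')$ in a Borel way, such that for all $j$
$$\big|g_j(w)-g_{\beta_{w,w'}(j)}(w')\big|^2\le\tfrac12|w-w'|^2+\tfrac12\big(|w-1|-|w'-1|\big)^2. \tag{3}$$

**Proof.** If $w=1$ or $w'=1$, let $\beta_{w,w'}$ be the identity. If, say, $w=1$, then $g_j(w)=0$ and both sides equal $|w'-1|^2$.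

Otherwise write $\rho=|w-1|$, $\rho'=|w'-1|$, $\psi=\psi(w)$, $\psi'=\psi(w')$. Since $\psi'-\psi\in(-2\pi,2\pi)$, there is a unique integer $k=k(w,w')$ with $\psi'+2\pi k-\psi\in[-\pi,\pi)$, and $k\in\{-1,0,1\}$. It is a Borel function of $(w,w')$. Set $\beta_{w,w'}(j)=j+k \bmod D$ and $x=(\psi'+2\pi k-\psi)/2$, so $|x|\le\pi/2$. The law of cosines gives
$$|w-w'|^2=(\rho-\rho')^2+4\rho\rho'\sin^2x .$$
Changing an index by a multiple of $D=|d|$ does not change $e^{2\pi i j/d}$, so
$$g_j(w)=\rho e^{i(\psi+2\pi j)/d},\qquad g_{\beta_{w,w'}(j)}(w')=\rho'e^{i(\psi'+2\pi k+2\pi j)/d}.$$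
The angle between these two is $2x/d$, so their squared distance is $(\rho-\rho')^2+4\rho\rho'\sin^2(x/d)$. Since $|x/d|\le|x|/2\le\pi/4$,
$$\sin^2(x/d)\le\sin^2(x/2)=\frac{\sin^2x}{4\cos^2(x/2)}\le\tfrac12\sin^2x .$$
Hence the squared distance is at most $(\rho-\rho')^2+\frac12\big(|w-w'|^2-(\rho-\rho')^2\big)$, which is the right side of (3). $\square$

For example, take $d=2$, $a=1$, $w=0$, $w'=i$. Then $\rho=1$, $\rho'=\sqrt2$, $\psi=\pi$, $\psi'=3\pi/4$, $k=0$, $x=-\pi/8$. The squared distance drops from $1$ to $(\sqrt2-1)^2+4\sqrt2\sin^2(\pi/16)\approx0.387$, and (3) promises $\frac12+\frac12(\sqrt2-1)^2\approx0.586$.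

**Definition (coupling).** Given $(w,w',\omega)$ let $w_0=w$, $w_0'=w'$ and, for $n\ge0$,
$$w_{n+1}=g_{\omega_n}(w_n),\qquad \omega_n'=\beta_{w_n,w_n'}(\omega_n),\qquad w_{n+1}'=g_{\omega_n'}(w_n') .$$
All of these are Borel in $(w,w',\omega)$.

**Step: the twin is an honest walker.** Fix $w,w'$. The quantities $w_n$, $w_n'$ and $\omega_0',\dots,\omega_{n-1}'$ are functions of $\omega_0,\dots,\omega_{n-1}$. Given these, $\omega_n$ is uniform and $\omega'_n$ is its image under a determined permutation, hence uniform. So $\omega'=(\omega_n')$ has law $\nu$ under $\nu$, and $w_n'=w_n(w',\omega')$. Consequently, if a property holds for $\nu$-a.e. coin sequence of a walker from $w'$, it holds for the twin for $\nu$-a.e. $\omega$.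

## Why one cannot simply iterate the contraction

The natural hope is that (3), iterated, contracts distances by a fixed factor every few steps. Write
$$d_n=|w_n-w_n'|,\qquad e_n=\big||w_n-1|-|w_n'-1|\big|\le d_n .$$
Inequality (3) reads $d_{n+1}^2\le\frac12d_n^2+\frac12e_n^2$. The distance does not increase, but there is no gain when $e_n=d_n$, that is, when the two points lie on a common ray from $1$. This is a genuine loss: $G$ stretches circles about $0$ by the factor $D$ but is an isometry along rays.

Suppose then that $w,w'$ lie on a common ray from $1$. After one step the points lie on a common ray from $0$, at the same distance. To lose the gain a second time they would also have to lie on a common ray from $1$. Away from the real line, then, two steps contract strictly. But not uniformly. Let $w=1+a\rho e^{i\psi}$, $w'=1+a(\rho+1)e^{i\psi}$. Then $d_0=d_1=1$ and the points at time $1$ are $\rho u$ and $(\rho+1)u$ with $u^d=e^{i\psi}$. By (2), $d_2\ge\big||w_2|-|w_2'|\big|=e_1=\big||(\rho+1)u-1|-|\rho u-1|\big|$. As $\rho\to\infty$ we have $|\rho u-1|=\rho-\operatorname{Re}u+O(1/\rho)$,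 so $e_1\to1$. Seen from far away, the centers $0$ and $1$ merge.

And on the real line with $d=2$, $a=1$ there need be no gain at all: if the first walker takes the positive root each time, the pair $(5,4)$ moves to $(4,3)$, $(3,2)$, $(2,1)$.

So the argument will work provided the walker keeps coming back to the same nonreal place, where the two centers are clearly distinguishable. Recurrence is therefore the next task. In the plane it is a borderline matter.

## A Lyapunov function for the critical walk

**Lemma 2 (recurrence).** There is $R_0$ such that for every $w\in\mathbb C$ and $\nu$-a.e. $\omega$, $w_n\in B:=\{|z-1|<R_0\}$ for infinitely many $n$.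

**Step: one step of the walk in terms of $t=|w-1|^2$.** Write $w-1=\sqrt t\,e^{i\psi}$ with $t\ge25$ (here $\psi$ is simply the argument of $w-1$). The preimages of $w$ are $\sqrt t\,u$, where $u$ runs over the $D$ solutions of $u^d=\bar ae^{i\psi}$. Then
$$|\sqrt t\,u-1|^2=t+s,\qquad s=1-2\sqrt t\operatorname{Re}u,\qquad |s|\le1+2\sqrt t\le t/2 ,$$
the last inequality because $\sqrt t\ge5>2+\sqrt6$. Let $\langle\cdot\rangle$ be the average over the $D$ solutions $u$. They are $u_0\zeta^j$ with $\zeta=e^{2\pi i/D}$, so $\langle u\rangle=0$ because $D\ge2$, and $\langle u^2\rangle=0$ if $D\ge3$. If $D=2$, then $u^2$ equals $\bar ae^{i\psi}$ or its conjugate. Put $\varepsilon=1$ if $D=2$ and $\varepsilon=0$ if $D\ge3$. Then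
$$\langle\operatorname{Re}u\rangle=0,\qquad \langle(\operatorname{Re}u)^2\rangle=\tfrac12+\tfrac12\langle\operatorname{Re}u^2\rangle=\tfrac12+\tfrac\varepsilon2\operatorname{Re}(\bar ae^{i\psi}),$$
and therefore
$$\langle s\rangle=1,\qquad\langle s^2\rangle=1+2t+2t\varepsilon\operatorname{Re}(\bar ae^{i\psi}).$$

**Step: testing the logarithm.** We look for a function tending to infinity that decreases on average. The function $t$ itself increases by $1$ on average. For a smooth $\Phi$ with $|\Phi^{(k)}(t)|\le Ct^{-k}$ for $t\ge1$, $1\le k\le3$, put $U(w)=\Phi(|w-1|^2)$. Taylor's formula at $t$ has remainder at most $\frac16|s|^3\sup_{[t/2,3t/2]}|\Phi'''|=O(t^{3/2}t^{-3})=O(t^{-3/2})$, because $|s|\le3\sqrt t$ and $t+s\ge t/2\ge1$. The contribution $\frac12\Phi''(t)$ of the constant $1$ in $\langle s^2\rangle$ is $O(t^{-2})$. So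
$$PU(w)-U(w)=\Phi'(t)+t\Phi''(t)+\varepsilon t\Phi''(t)\operatorname{Re}(\bar ae^{i\psi})+O(t^{-3/2}), \tag{4}$$
uniformly in $\psi$. The classical choice for a planar walk is $\Phi=\log$. Then $\Phi'+t\Phi''=0$: the main term vanishes and we are left with an error of unknown sign. Worse, for $D=2$ the third term is $-t^{-1}\operatorname{Re}(\bar ae^{i\psi})$, which is larger than the error and positive for half of the directions. Two corrections are needed: a strictly negative drift bigger than $t^{-3/2}$, and a cancellation of the angular term.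

**Step: a small negative drift.** Let $\Phi(t)=\log t-t^{-1/4}$. It satisfies the derivative bounds, and $t\Phi'(t)=1+\frac14t^{-1/4}$, so
$$\Phi'+t\Phi''=(t\Phi')'=-\tfrac1{16}t^{-5/4},$$
which beats $t^{-3/2}$. With this $\Phi$, (4) becomes $PU(w)-U(w)=-\frac1{16}t^{-5/4}+\kappa(w)+O(t^{-3/2})$, where
$$\kappa(w)=q(w-1),\qquad q(y)=\varepsilon|y|^2\Phi''(|y|^2)\operatorname{Re}(\bar ay/|y|).$$

**Step: cancelling the angular term.** The key observation is that $\kappa$ averages out after one more step of the walk. For $|y|\ge1$ we have $|q(y)|\le C|y|^{-2}$ and $|\nabla q(y)|\le C|y|^{-3}$: the radial factor $r^2\Phi''(r^2)$ is $O(r^{-2})$, with derivative $2r\Phi''(r^2)+2r^3\Phi'''(r^2)=O(r^{-3})$, and the angular derivative brings a factor $1/r$. Moreover $q$ is odd. If $\varepsilon=1$, the two solutions are $\pm u$, so $\langle q(\sqrt tu)\rangle=0$; if $\varepsilon=0$, $q=0$. Hence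
$$P\kappa(w)=\langle q(\sqrt tu-1)\rangle=\langle q(\sqrt tu-1)-q(\sqrt tu)\rangle=O(t^{-3/2}),$$
because the segment from $\sqrt tu-1$ to $\sqrt tu$ has length $1$ and stays in $|y|\ge\sqrt t-1\ge\frac45\sqrt t$. So $\kappa$ added to $U$ removes the term $\kappa$ at a negligible price. With $W=U+\kappa$ on $\{|w-1|\ge1\}$,
$$PW-W=(PU-U-\kappa)+P\kappa=-\tfrac1{16}t^{-5/4}+O(t^{-3/2}).$$
The error is at most $\frac1{32}t^{-5/4}$ for large $t$, so there is $R_0\ge10$ with
$$PW(w)\le W(w)-\tfrac1{32}|w-1|^{-5/2}\qquad(|w-1|\ge R_0). \tag{5}$$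
Also $W$ is continuous on $\{|w-1|\ge R_0-1\}$ and $W(w)\to\infty$ as $|w|\to\infty$, since $\kappa$ is bounded there and $U\to\infty$. So $W$ is bounded below there.

**Step: a supermartingale forces a visit to $B$.** Start at $w$ with $|w-1|\ge R_0$ and let $\tau=\min\{n:|w_n-1|<R_0\}\le\infty$. If $n<\tau$, then by (2)
$$|w_{n+1}-1|\ge|w_{n+1}|-1=|w_n-1|-1\ge R_0-1 ,$$
so $W(w_{n\wedge\tau})$ is always evaluated where $W$ is continuous and bounded below. Also $|w_{n+1}|\le|w_n|+1$, so $|w_n|\le|w|+n$. Put
$$Y_n=W(w_{n\wedge\tau})+\tfrac1{32}\sum_{k<n\wedge\tau}|w_k-1|^{-5/2}.$$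
For fixed $n$ this is bounded. It is a supermartingale for the filtration generated by $\omega_0,\dots,\omega_{n-1}$: on $\{n\ge\tau\}$ it stops changing, and on $\{n<\tau\}$ the conditional expectation of $W(w_{n+1})$ is $PW(w_n)$, to which (5) applies. It is bounded below uniformly in $n$. By the supermartingale convergence theorem it converges a.s. to a finite limit.

On $\{\tau=\infty\}$, since $W(w_n)$ is bounded below, the sum must converge. Then its terms tend to $0$, so $|w_k|\to\infty$, so $W(w_k)\to\infty$ and $Y_n\to\infty$. This has probability $0$. Hence $\tau<\infty$ a.s.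

So from every starting point the chain a.s. visits $B$ at some time $\ge0$ (at time $0$ if it starts in $B$). By the Markov property at the deterministic time $n$, where $w_n$ has only finitely many possible values, it a.s. visits $B$ at some time $\ge n$. Intersect over $n$. This proves Lemma 2. $\square$

## Returning to the starting point

Lemma 2 brings the walker back to a large disc. We need it back near its own starting point, and here invariance of $\mu$ does the work.

**Lemma 3.** For $\mu$-a.e. $(w,\omega)$, $\liminf_{n\to\infty}|w_n-w|=0$. Also $G$ is conservative.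

**Step: $S$ has no wandering sets of positive measure.** Let $E\subset X$ be Borel with $S^{-n}E$ $(n\ge0)$ disjoint, and let $B'=B\times\Omega$, so $\mu(B')<\infty$. For each $N$, since $S$ preserves $\mu$,
$$\sum_{n=0}^N\mu(E\cap S^{-n}B')=\sum_{n=0}^N\mu\big(S^{-(N-n)}E\cap S^{-N}B'\big)\le\mu(S^{-N}B')=\mu(B').$$
Letting $N\to\infty$, Borel–Cantelli shows that a.e. point of $E$ visits $B'$ only finitely often. By Lemma 2 a.e. point visits $B'$ infinitely often. So $\mu(E)=0$.

**Step: return to small discs.** Let $V$ be an open disc, $V'=V\times\Omega$, and $E_V=\{x\in V':S^nx\notin V'\ \text{for all } n\ge1\}$. The sets $S^{-n}E_V$ are disjoint: if $S^nx,S^lx\in E_V$ with $n<l$, then $S^nx$ returns to $V'$ at time $l-n$, a contradiction. So $\mu(S^{-n}E_V)=\mu(E_V)=0$ for all $n$. A point of $V'$ whose orbit visits $V'$ only finitely often lies in $S^{-n}E_V$ with $n$ the last visit. Hence a.e. point of $V'$ returns to $V'$ infinitely often. Let $V$ run through the countably many discs with rational centers and radii: for a.e. $(w,\omega)$, the walk returns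 infinitely often to every such disc containing $w$. This is the first claim.

**Step: conservativity of $G$.** For Borel $f,g\ge0$ we have $P(f\cdot g\circ G)=g\,Pf$, and inductively $P^n(f\cdot g\circ G^n)=g\,P^nf$. Let $E\subset\mathbb C$ be Borel with $G^{-n}E$ disjoint. Then by (1)
$$m(B)\ge\sum_nm(B\cap G^{-n}E)=\sum_n\int P^n(1_B\cdot1_E\circ G^n)\,dm=\int_E\sum_nP^n1_B\,dm .$$
Here $\sum_nP^n1_B(w)$ is the expected number of visits to $B$ from $w$, which is $\infty$ for every $w$ by Lemma 2. As $m(B)<\infty$, $m(E)=0$. $\square$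

## Synchronization: the two centers 0 and 1

**Lemma 4.** If $w\notin\mathbb R$ and $\liminf_{n}|w_n(w,\omega)-w|=0$, then $|w_n-w_n'|\to0$ for every $w'\in\mathbb C$. In particular, for $\mu$-a.e. $(w,\omega)$ and every $w'\in\mathbb C$, $|w_n-w_n'|\to0$.

**Proof.** The second statement follows from the first by Lemma 3, because $\mathbb R$ is null. For the first, use $d_n$ and $e_n$ as above. By (3), $d_{n+1}^2\le\frac12d_n^2+\frac12e_n^2\le d_n^2$. So $d_n$ decreases to some limit $\delta\ge0$. Rearranging,
$$0\le d_n^2-e_n^2\le2(d_n^2-d_{n+1}^2)\to0,$$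
so $e_n\to\delta$ as well. By (2) for both sequences, $\big||w_{n+1}|-|w_{n+1}'|\big|=e_n\to\delta$. In the limit, then, three quantities agree: the distance of the two points, the difference of their distances to $1$, and the difference of their distances to $0$.

Choose $n_k\to\infty$ with $w_{n_k}\to w$ and, since $d_n$ is bounded, $w_{n_k}'\to b$ for some $b$. Then
$$|w-b|=\big||w|-|b|\big|=\big||w-1|-|b-1|\big|=\delta .$$
Suppose $\delta>0$. Then $w\neq b$, and equality in the triangle inequality shows that the line through $w$ and $b$ contains $0$. The second equality shows likewise that it contains $1$. So this line is $\mathbb R$ and $w\in\mathbb R$, a contradiction. Hence $\delta=0$. $\square$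

Both hypotheses $c\ne0$ and $|d|\ge2$ are visible here. For $c=0$ the backward walk keeps $|w_n|$ constant, so two walkers with $|w|\ne|w'|$ never approach each other. For $|d|=1$ the step is an isometry.

## From synchronized walkers to constancy on the plane

Let $G^{-1}A=A$ and $h=1_A$, so $h\circ G=h$ and, by (2), $h(w_k)=h(w)$ for all $k$. If $h$ were continuous with compact support, Lemma 4 would finish: $h(w)-h(w')=h(w_k)-h(w_k')\to0$. But $h$ is only measurable, and closeness of $w_k$ and $w_k'$ says nothing about $h(w_k)-h(w_k')$ at any single time. The remedy is to average over time, approximate by continuous functions, and control the approximation error along the whole orbit by a maximal inequality. Since $\mu$ is infinite, we use ratios. Let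
$$p(w)=e^{-|w|},\qquad\int p\,dm=2\pi,\qquad A_n[f](w,\omega)=\frac{\sum_{k<n}f(w_k)}{\sum_{k<n}p(w_k)}\quad(n\ge1).$$
By Lemma 2, $\sum_kp(w_k)=\infty$ for $\mu$-a.e. $(w,\omega)$, because $p\ge e^{-R_0-1}$ on $B$.

**Lemma 5 (maximal inequality).** If $f\in L^1(\mu)$ and $E=\{\sup_{n\ge1}\sum_{k<n}f\circ S^k>0\}$, then $\int_Ef\,d\mu\ge0$. Consequently, for $0\le F\in L^1(m)$ and $\lambda>0$,
$$\int1_{\{\sup_nA_n[F]>\lambda\}}\,p\,d\mu\le\lambda^{-1}\|F\|_1. \tag{6}$$

**Proof.** Let $M_N=\max\big(0,\max_{1\le n\le N}\sum_{k<n}f\circ S^k\big)$. It is integrable, being at most $\sum_{k<N}|f|\circ S^k$. Since $M_N\circ S\ge0$ and $M_N\circ S\ge\sum_{k<n}f\circ S^{k+1}$ for $1\le n\le N$, the function $f+M_N\circ S$ is at least $\sum_{k<n}f\circ S^k$ for $1\le n\le N+1$. On $\{M_N>0\}$ the maximum defining $M_N$ is attained by one of these sums, so $M_N\le f+M_N\circ S$ there. Hence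
$$\int_{\{M_N>0\}}f\,d\mu\ge\int_{\{M_N>0\}}(M_N-M_N\circ S)\,d\mu\ge\int M_N\,d\mu-\int M_N\circ S\,d\mu=0,$$
using that $M_N=0$ off the set and $M_N\circ S\ge0$. As $N\to\infty$ the sets $\{M_N>0\}$ increase to $E$, and dominated convergence gives $\int_Ef\,d\mu\ge0$.

For (6), apply this to $f=F-\lambda p$, regarded as a function of the first coordinate. Since $p>0$, $E=\{\sup_nA_n[F]>\lambda\}$, so $\lambda\int_Ep\,d\mu\le\int_EF\,d\mu\le\|F\|_1$. $\square$

**Lemma 6 (comparison).** Let $(w,\omega)$ satisfy $\sum_kp(w_k)=\infty$ and $|w_k-w_k'|\to0$ for every $w'$. Then for every $w'\in\mathbb C$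
$$\frac{\sum_{k<n}p(w_k')}{\sum_{k<n}p(w_k)}\to1,\qquad\frac{\sum_{k<n}|p(w_k)-p(w_k')|}{\sum_{k<n}p(w_k)}\to0, \tag{7}$$
and for every $\varphi\in C_c(\mathbb C)$
$$\frac{\sum_{k<n}|\varphi(w_k)-\varphi(w_k')|}{\sum_{k<n}p(w_k)}\to0,\qquad A_n[\varphi](w,\omega)-A_n[\varphi](w',\omega')\to0. \tag{8}$$

**Proof.** We use a weighted Cesàro remark. If $\alpha_k\to0$, then $\sum_{k<n}\alpha_kp(w_k)/\sum_{k<n}p(w_k)\to0$. Indeed, given $\eta>0$, all terms with $k\ge K$ satisfy $|\alpha_k|\le\eta$, so the quotient is at most $\eta$ plus a constant divided by $\sum_{k<n}p(w_k)\to\infty$.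

Now $p(w_k')/p(w_k)=e^{|w_k|-|w_k'|}\to1$, so $|p(w_k)-p(w_k')|=\alpha_kp(w_k)$ with $\alpha_k\to0$. This gives the second part of (7), and the first follows from it.

Let $\varphi$ be supported in $\{|z|\le r\}$. Once $|w_k-w_k'|\le1$, the difference $\varphi(w_k)-\varphi(w_k')$ vanishes unless $|w_k|\le r+1$, where $p(w_k)\ge e^{-r-1}$. By uniform continuity of $\varphi$, $|\varphi(w_k)-\varphi(w_k')|=\alpha_kp(w_k)$ with $\alpha_k\to0$, which gives the first part of (8). Finally
$$A_n[\varphi](w,\omega)-A_n[\varphi](w',\omega')=\frac{\sum_{k<n}(\varphi(w_k)-\varphi(w_k'))}{\sum_{k<n}p(w_k)}+A_n[\varphi](w',\omega')\Big(\frac{\sum_{k<n}p(w_k')}{\sum_{k<n}p(w_k)}-1\Big),$$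
and $|A_n[\varphi]|\le\sup(|\varphi|/p)<\infty$, so both terms tend to $0$. $\square$

**Proof of ergodicity (Theorem A and "if" in Theorem B).** Let $G^{-1}A=A$ and $h=1_A$. Since $h(w_k)=h(w)$, we have $A_n[hp](w,\omega)=h(w)$ for all $n\ge1$.

**Step: approximation along whole orbits.** Choose $\varphi_j\in C_c(\mathbb C)$ with $\|\varphi_j-hp\|_1\le4^{-j}$. By (6) with $\lambda=2^{-j}$, the set where $\sup_nA_n[|\varphi_j-hp|]>2^{-j}$ has measure at most $2^{-j}$ for the finite measure $p\,d\mu$, which is equivalent to $\mu$. By Borel–Cantelli, for $\mu$-a.e. $(w,\omega)$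
$$\sup_nA_n[|\varphi_j-hp|](w,\omega)\le2^{-j}\quad\text{for all large }j. \tag{9}$$

**Step: good points.** Let $X_0$ be the Borel set of $(w,\omega)$ with (9), $w\notin\mathbb R$, $\liminf|w_n-w|=0$ and $\sum_kp(w_k)=\infty$. It has full measure by the previous step and Lemmas 2 and 3, and its points satisfy the hypotheses of Lemma 6, by Lemma 4. Let $C_0$ be the set of $w$ with $\nu\{\omega:(w,\omega)\in X_0\}=1$. By Fubini, $C_0$ has full measure.

**Step: comparing two arbitrary good points.** Let $w,w'\in C_0$. Since $\omega'$ has law $\nu$, for $\nu$-a.e. $\omega$ both $(w,\omega)$ and $(w',\omega')$ lie in $X_0$. Fix one such $\omega$. For all large $j$ and all $n$,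
$$|h(w)-h(w')|=\big|A_n[hp](w,\omega)-A_n[hp](w',\omega')\big|\le2^{-j}+\big|A_n[\varphi_j](w,\omega)-A_n[\varphi_j](w',\omega')\big|+2^{-j}.$$
Let $n\to\infty$, using (8), and then $j\to\infty$. This gives $h(w)=h(w')$. So $h$ is constant on $C_0$, that is, $m(A)=0$ or $m(\mathbb C\setminus A)=0$. With $d=2$, $a=1$ this is Theorem A. $\blacksquare$

## Exactness: comparing a walker with one a generation behind

Let $A$ be Borel with $m(A\,\triangle\,G^{-n}A_n)=0$ for all $n\ge1$. The previous proof does not apply directly, since $h=1_A$ need not be constant along backward orbits: $h(w_k)$ now depends on $k$. It depends only on $k$ and $w$, however, and the way to exploit this is to start the twin at a preimage of $w$. We shall conclude that $A$ is invariant up to a null set.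

**Step: relations between the functions.** Put $h=h_0=1_A$ and $h_n=1_{A_n}$, so $h=h_n\circ G^n$ a.e. for $n\ge0$. For $k\ge0$, comparing this for $n=k+1$ and $n=k$ gives $h_{k+1}\circ G\circ G^k=h_k\circ G^k$ a.e.; comparing $n=k+1$ and $n=1$ gives $h_{k+1}\circ G^k\circ G=h_1\circ G$ a.e. Since $m(G^{-l}N)=m(N)$ for every Borel $N$, the exceptional sets before composing with $G^k$ (respectively $G$) are null too. So for all $k\ge0$, a.e.,
$$h_{k+1}\circ G=h_k,\qquad h_{k+1}\circ G^k=h_1. \tag{10}$$

**Step: transporting them to the walk.** Null sets pull back to null sets under $(w,\omega)\mapsto w_k$, because $S$ preserves $\mu$, and under $g_0$. Moreover $G^kw_k=w$ and $G(g_0(w))=w$. Evaluate $h=h_k\circ G^k$ and the second relation of (10) at $w_k$, and the first relation of (10) at $g_0(w)$. For $\mu$-a.e. $(w,\omega)$ and all $k\ge0$: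
$$h(w_k)=h_k(w),\qquad h_1(w_k)=h_{k+1}(w),\qquad h_k(g_0(w))=h_{k+1}(w). \tag{11}$$

**Step: the delayed twin.** Choose $\varphi_j\in C_c(\mathbb C)$ with $\|\varphi_j-hp\|_1\le4^{-j}$ for the present $h$; as before (9) holds a.e. Define $X_0$ as in the proof of ergodicity, requiring in addition (11), and define $C_0$ from it in the same way. Since $C_0$ has full measure and $g_0$ pulls null sets back to null sets, for a.e. $w$ both $w$ and $w':=g_0(w)$ are in $C_0$. For such $w$ and $\nu$-a.e. $\omega$, both $(w,\omega)$ and $(w',\omega')$ are in $X_0$. Then (11), used at $(w,\omega)$ twice and at $(w',\omega')$ once, gives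
$$h_1(w_k)=h_{k+1}(w)=h_k(w')=h(w_k').$$

**Step: $h$ and $h_1$ agree on average along the walk.** By the last identity and the triangle inequality, with $0\le h\le1$,
$$\sum_{k<n}|h-h_1|(w_k)\,p(w_k)\le\sum_{k<n}\Big(|hp-\varphi_j|(w_k)+|\varphi_j(w_k)-\varphi_j(w_k')|+|\varphi_j-hp|(w_k')+|p(w_k')-p(w_k)|\Big).$$
Divide by $\sum_{k<n}p(w_k)$. For large $j$ the first sum contributes at most $2^{-j}$ by (9) for $(w,\omega)$. The second and fourth tend to $0$ by (8) and (7). The third equals $A_n[|\varphi_j-hp|](w',\omega')\cdot\sum_{k<n}p(w_k')/\sum_{k<n}p(w_k)$, whose limsup is at most $2^{-j}$ by (9) for $(w',\omega')$ and (7). So the limsup of the whole is at most $2\cdot2^{-j}$ for all large $j$. Hence, with $f:=|h-h_1|\,p\in L^1(m)$, $A_n[f]\to0$ $\mu$-a.e.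

**Step: from averages to equality a.e.** Let $\epsilon>0$. Since $A_n[f]\to0$ a.e., $\sup_n\sum_{k<n}(\epsilon p-f)(w_k)>0$ a.e. So the set $E$ in Lemma 5, applied to $\epsilon p-f$, has full measure, and $\int(\epsilon p-f)\,d\mu\ge0$, i.e. $\int f\,dm\le\epsilon\int p\,dm$. As $\epsilon$ is arbitrary, $\int|h-h_1|\,p\,dm=0$, so $h=h_1$ a.e. Pulling back by $G$, $h=h_1\circ G=h\circ G$ a.e.

**Step: reduction to ergodicity.** Now $m(A\,\triangle\,G^{-1}A)=0$, and since $G$ preserves $m$, $m(G^{-n}A\,\triangle\,G^{-(n+1)}A)=0$ for all $n$, so $m(A\,\triangle\,G^{-n}A)=0$ for all $n$. The Borel set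
$$A'=\bigcap_N\bigcup_{n\ge N}G^{-n}A$$
satisfies $G^{-1}A'=A'$ exactly, and $A\,\triangle\,A'\subset\bigcup_n(A\,\triangle\,G^{-n}A)$ is null. By the ergodicity already proved, $A'$ is null or co-null, hence so is $A$. Thus $G$ is exact. Conservativity is part of Lemma 3, and the maps with $|d|=1$ or $c=0$ were shown to be non-ergodic by their explicit invariant sets, so Theorem B is proved. $\blacksquare$
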